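\title{The $q$-variation of averages characterizes UMD Banach lattices}

\begin{abstract}
Let $X$ be a Banach lattice and let $A_t$ be the averages over intervals of radius $t$, acting on $X$-valued functions on the real line. We prove that if the lattice $q$-variation of the averages is uniformly bounded on $L^p(\mathbb R;X)$ for a single $p\in(1,\infty)$ and a single $q\in(2,\infty)$, even only along the scales $t=2^k$, then $X$ has the UMD property. This answers a question of Hong and, together with the known converse, characterizes UMD Banach lattices. The proof extracts from the variation bound an $\ell^q$ estimate over sparse families of dyadic intervals, improves it by iteration to an $\ell^1$ estimate, and applies a pointwise sparse bound for scalar martingale transforms. The same argument treats the $q$-variation of dyadic martingales.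
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
Let $X$ be a Banach lattice. For a locally integrable $f:\mathbb R\to X$ and $t>0$ let
\[
A_tf(x)=\frac1{2t}\int_{x-t}^{x+t}f(y)\,dy .
\]
For $1<q<\infty$ and a finite set $J\subset(0,\infty)$, the \emph{$q$-variation} of the averages along $J$ is
\[
\mathcal V_{q,J}f(x)=\sup_{t_0>t_1>\dots>t_r,\ t_i\in J}\Big(\sum_{i=0}^{r-1}|A_{t_i}f(x)-A_{t_{i+1}}f(x)|^q\Big)^{1/q}.
\]
This is an element of $X$, not a number: the modulus, the $\ell^q$ sum and the supremum are taken in the lattice. If $X$ is a K\"othe function space on a measure space $(\Omega,\nu)$, they are computed pointwise in $\omega\in\Omega$; in general they are given by the Krivine functional calculus, recalled in Section~\ref{sec:background}. For $1<p<\infty$ we say that the $q$-variation is \emph{uniformly $L^p(X)$-bounded} if there is a constant $C$ such that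
\[
\|\mathcal V_{q,J}f\|_{L^p(\mathbb R;X)}\le C\|f\|_{L^p(\mathbb R;X)}
\]
for all $f\in L^p(\mathbb R;X)$ and all finite $J\subset(0,\infty)$. We say that $X$ has the \emph{Hardy--Littlewood property} if, for some $1<p<\infty$, the maximal operators $\mathcal M_Jf=\sup_{t\in J}|A_tf|$ are bounded on $L^p(\mathbb R;X)$ uniformly in $J$.

A Banach space $X$ is \emph{UMD} (unconditionality of martingale differences) if for some, equivalently every, $1<p<\infty$ there is a constant $\beta$ such that
\[
\Big\|\sum_{k=0}^n\eta_kd_k\Big\|_{L^p(X)}\le\beta\Big\|\sum_{k=0}^nd_k\Big\|_{L^p(X)}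
\]
for all signs $\eta_k\in\{\pm1\}$ and all finite $X$-valued $L^p$-martingales $(f_k)_{k=0}^n$ on any probability space, where $d_0=f_0$ and $d_k=f_k-f_{k-1}$. Two facts are known.
\begin{enumerate}
\item[(i)] If $X$ is a UMD Banach lattice, then the $q$-variation is uniformly $L^p(X)$-bounded for every $1<p<\infty$ and every $2<q<\infty$.
\item[(ii)] The Hardy--Littlewood property does not suffice: $L^\infty(\mathbb R)$ has it, but for $X=L^\infty(\mathbb R)$ the $q$-variation is not uniformly $L^p(X)$-bounded for any $1<p<\infty$ and $2<q<\infty$.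
\end{enumerate}
Hong \cite{Hong} asked whether the UMD property in (i) is necessary: \emph{if, for some $1<p<\infty$, the $q$-variation is uniformly $L^p(X)$-bounded for every $2<q<\infty$, must $X$ be UMD?}

\subsection{Which answer to expect}
The variation $\mathcal V_{q,J}f$ measures how often and how far the averages move as the scale changes, and it decreases as $q$ increases. Let $\mathcal O_Jf=\sup_{s,t\in J}|A_sf-A_tf|$ be the largest single move. A two-point sequence is admissible in the definition of $\mathcal V_{q,J}$ and no sequence has more than $|J|$ points, so $\mathcal O_Jf\le\mathcal V_{q,J}f\le|J|^{1/q}\mathcal O_Jf$; thus $\mathcal O_J$ is the endpoint $q=\infty$. For any $t_0\in J$,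
\begin{equation}\label{eq:maxvar}
\mathcal M_Jf\le|A_{t_0}f|+\mathcal O_Jf\le|A_{t_0}f|+\mathcal V_{q,J}f,\qquad \mathcal O_Jf\le2\mathcal M_Jf,
\end{equation}
and $A_{t_0}$, being an average of translations, is a contraction on $L^p(\mathbb R;X)$. So the endpoint $q=\infty$ is exactly the Hardy--Littlewood property, and it does not imply UMD: by (i) and (ii), $L^\infty(\mathbb R)$ is not UMD.

One would therefore guess that the variation bounds form a scale of properties that begins at the Hardy--Littlewood property and becomes more demanding as $q$ decreases to $2$. A single large $q$ looks too weak to give UMD, and the assumption for all $q>2$ comes with no control of the constants as $q\downarrow 2$. Moreover, the variation sees only the moduli of differences, whereas UMD concerns cancellation in signed sums. The guess is wrong: every finite $q$ gives UMD.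

\subsection{Results}

\begin{theorem}\label{thm:equiv}
For a Banach lattice $X$ the following are equivalent.
\begin{enumerate}
\item[(a)] $X$ is UMD.
\item[(b)] For every $1<p<\infty$ and every $2<q<\infty$ the $q$-variation is uniformly $L^p(X)$-bounded.
\item[(c)] For some $1<p<\infty$ and some $2<q<\infty$, the operators $\mathcal V_{q,J}$ are bounded on $L^p(\mathbb R;X)$ uniformly over finite $J\subset\{2^k:k\in\mathbb Z\}$.
\end{enumerate}
\end{theorem}

The hypothesis in the question implies (c), so the answer is yes. The implication (c)$\Rightarrow$(a) uses only two consequences of (c) and has a quantitative form. To state it we fix the dyadic notation of the paper. For $k\ge0$, $\mathcal D_k$ is the set of intervals $[i2^{-k},(i+1)2^{-k})\subset[0,1)$, the dyadic intervals of \emph{level} $k$; ``dyadic interval'' always means an element of some $\mathcal D_k$. We write $\langle g\rangle_Q$ for the mean of $g$ over $Q$ and $E_kg=\sum_{Q\in\mathcal D_k}\langle g\rangle_Q\mathbf 1_Q$ for the conditional expectation. A function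 on $[0,1)$ is an \emph{$n$-step function} if it is constant on the intervals of $\mathcal D_n$. For such $f$, the sequence $(E_kf)_{k=0}^n$ is a \emph{Paley--Walsh martingale}, and its \emph{$\pm1$-transform} by $\eta=(\eta_0,\dots,\eta_n)\in\{\pm1\}^{n+1}$ is
\[
T_\eta f=\eta_0E_0f+\sum_{k=1}^n\eta_k(E_k-E_{k-1})f .
\]
Finally put $\Delta_k=A_{2^{1-k}}-A_{2^{-k}}$ for $k\in\mathbb Z$.

\begin{theorem}\label{thm:main}
Let $X$ be a Banach lattice, $1<p<\infty$, $1<q<\infty$, $C\ge0$. Assume that for all $f\in L^p(\mathbb R;X)$ and all finite sets $J\subset\{2^k:k\in\mathbb Z\}$ and $\Gamma\subset\mathbb Z$,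
\begin{align}
\Big\|\sup_{t\in J}|A_tf|\Big\|_{L^p(\mathbb R;X)}&\le(1+C)\|f\|_{L^p(\mathbb R;X)},\tag{H1}\label{eq:H1}\\
\Big\|\Big(\sum_{k\in\Gamma}|\Delta_kf|^q\Big)^{1/q}\Big\|_{L^p(\mathbb R;X)}&\le C\|f\|_{L^p(\mathbb R;X)}.\tag{H2}\label{eq:H2}
\end{align}
Then $X$ is UMD. More precisely, if $X$ is real, then
\[
\|T_\eta f\|_{L^p([0,1);X)}\le c_q\,C^m(1+C)\,\|f\|_{L^p([0,1);X)}
\]
for all $n$, all $\eta\in\{\pm1\}^{n+1}$ and all $X$-valued $n$-step functions $f$, where $m=\lfloor q\rfloor+1$ and $c_q$ depends only on $q$.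
\end{theorem}

The same method applies when the averages are replaced by dyadic conditional expectations.

\begin{theorem}\label{thm:mart}
Let $X$ be a Banach lattice. Suppose that for some $1<p<\infty$, some $1<q<\infty$ and some constant $C$, the dyadic martingale $q$-variations
\[
\mathcal V^{\mathrm{dy}}_{q,n}f=\sup_{0\le k_0<\dots<k_r\le n}\Big(\sum_{i=0}^{r-1}|E_{k_i}f-E_{k_{i+1}}f|^q\Big)^{1/q}
\]
satisfy $\|\mathcal V^{\mathrm{dy}}_{q,n}f\|_{L^p([0,1);X)}\le C\|f\|_{L^p([0,1);X)}$ for all $n$ and all $f\in L^p([0,1);X)$. Then $X$ is UMD.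
\end{theorem}

After the background in Section~\ref{sec:background}, Section~\ref{sec:model} examines why $\ell^1$ and $c_0$ are not UMD. This leads to two positive estimates, (S) and (M), which together imply UMD (Proposition~\ref{prop:core}), and it shows the main idea on a single chain of intervals. Section~\ref{sec:signs} derives (S) and (M) from the hypotheses of the theorems. Sections~\ref{sec:iter}--\ref{sec:core} prove Proposition~\ref{prop:core}.

\section{Background}\label{sec:background}

\subsection{Lattices and the Krivine calculus}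
A real Banach lattice is a real Banach space with a compatible partial order in which $x\vee y=\sup\{x,y\}$ and $x\wedge y=\inf\{x,y\}$ exist, and in which $|x|\le|y|$ implies $\|x\|\le\|y\|$, where $|x|=x\vee(-x)$. The operations $\vee,\wedge$ satisfy the distributive laws. Elements $x,y$ are \emph{disjoint} if $|x|\wedge|y|=0$. If $x_1,\dots,x_N$ are pairwise disjoint, so are their scalar multiples, and $|\sum_jx_j|=\sum_j|x_j|=\bigvee_j|x_j|$. A \emph{lattice homomorphism} is a linear map preserving $\vee$ and $\wedge$; it suffices that it preserve the modulus. The lattice is \emph{Dedekind complete} if every nonempty subset with an upper bound has a supremum.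

Let $\mathcal H_d$ be the vector lattice of continuous functions $\varphi:\mathbb R^d\to\mathbb R$ with $\varphi(\lambda s)=\lambda\varphi(s)$ for $\lambda\ge0$. The \emph{Krivine calculus} rests on the following theorem: for $x_1,\dots,x_d$ in a real Banach lattice $X$ there is a unique lattice homomorphism $\mathcal H_d\to X$ sending the $i$th coordinate function to $x_i$ for each $i$. The image of $\varphi$ is written $\varphi(x_1,\dots,x_d)$. This defines $(\sum_i|x_i|^q)^{1/q}$. A lattice homomorphism is positive, so every pointwise inequality between functions in $\mathcal H_d$ remains true in $X$; the inequalities around \eqref{eq:maxvar} are instances.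

A complex Banach lattice is the complexification $X=X_{\mathbb R}+iX_{\mathbb R}$ of a real one, with modulus $|x+iy|=(|x|^2+|y|^2)^{1/2}\in X_{\mathbb R}$ and norm $\|z\|=\||z|\|$.

\subsection{Disjoint systems}
Let $X$ be real. A \emph{disjoint system} is a finite family $e_1,\dots,e_N$ of nonzero, positive, pairwise disjoint elements of $X$. The map $\Phi(c)=\sum_jc_je_j$ from $\mathbb R^N$ to $X$ satisfies $|\Phi(c)|=\Phi(|c|)$, so it is a lattice homomorphism. For $c^1,\dots,c^d\in\mathbb R^N$, the map sending $\varphi\in\mathcal H_d$ to $\sum_j\varphi(c^1_j,\dots,c^d_j)e_j$ is a lattice homomorphism that sends the $i$th coordinate function to $\Phi(c^i)$. By uniqueness,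
\[
\varphi\big(\Phi(c^1),\dots,\Phi(c^d)\big)=\sum_j\varphi(c^1_j,\dots,c^d_j)\,e_j .
\]
So on the span of a disjoint system all lattice expressions are computed coordinatewise, and so are $A_t$, $E_k$ and $T_\eta$, by linearity. With $p$ and the system fixed, we write, for scalar functions $g_1,\dots,g_N$ on $\mathbb R$,
\[
\|(g_j)_j\|_*=\Big\|\sum_jg_je_j\Big\|_{L^p(\mathbb R;X)} .
\]
This norm is \emph{monotone}: if $|g_j|\le|h_j|$ for all $j$, then $\|(g_j)_j\|_*\le\|(h_j)_j\|_*$. Functions on $[0,1)$ are extended by zero, so for them $\|\cdot\|_*$ is also the norm of $L^p([0,1);X)$.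

\subsection{Four textbook theorems}
\begin{description}
\item[Fact A (order continuity).] If every order bounded sequence of pairwise disjoint positive elements of a real Banach lattice tends to $0$ in norm, then the norm is order continuous and the lattice is Dedekind complete; see \cite[Section~2.4]{MN} or \cite[Chapter~4]{AB}.
\item[Fact B (Freudenthal's spectral theorem).] Call pairwise disjoint positive elements $p_1,\dots,p_r$ with sum $u$ a \emph{partition} of $u$. If $X$ is Dedekind complete, $|x|\le u$ and $\delta>0$, then there are a partition $p_1,\dots,p_r$ of $u$ and reals $c_s$ with $|x-\sum_sc_sp_s|\le\delta u$.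
\item[Fact C (Maurey's reduction).] A Banach space $X$ is UMD if for some $1<p<\infty$ and $\beta<\infty$ we have $\|T_\eta f\|_{L^p([0,1);X)}\le\beta\|f\|_{L^p([0,1);X)}$ for all $n$, all $\eta\in\{\pm1\}^{n+1}$ and all $X$-valued $n$-step functions $f$. This reduction is due to Maurey; see also Burkholder, and \cite[Chapter~4]{HNVW}.
\item[Fact D (Doob's inequality).] For a scalar martingale $(M_k)_{k\le n}$ and $1<r<\infty$, $\|\max_k|M_k|\|_{L^r}\le r'\|M_n\|_{L^r}$, where $1/r+1/r'=1$.
\end{description}

\section{Two obstructions and the main idea}\label{sec:model}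

\subsection{Why $\ell^1$ and $c_0$ are not UMD}
Fix $n\ge1$ and $P\in\mathcal D_n$. Let $Q_k$ be the interval of level $k$ containing $P$, so that $[0,1)=Q_0\supset Q_1\supset\dots\supset Q_n=P$, and put
\begin{equation}\label{eq:chain}
F_k=Q_k\setminus Q_{k+1}\quad(0\le k<n),\qquad F_n=P .
\end{equation}
We call this the \emph{chain} of $P$. The sets $F_k$ partition $[0,1)$, and $|F_k|=\frac12|Q_k|=2^{-k-1}$ for $k<n$. Let $x\in F_k$ with $k<n$. The interval of level $i$ containing $x$ is $Q_i$ if $i\le k$ and lies in $F_k$ if $i>k$, so $E_i\mathbf 1_P(x)=2^{i-n}$ for $i\le k$ and $E_i\mathbf 1_P(x)=0$ for $i>k$. Let $T=T_\eta$ with $\eta_i=(-1)^i$. Collecting the terms with the same $E_i$ gives $T=2\sum_{i<n}(-1)^iE_i+(-1)^nE_n$, hence on $F_k$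
\[
|T\mathbf 1_P|=2^{1-n}\Big|\sum_{i=0}^k(-2)^i\Big|=2^{1-n}\,\frac{|1-(-2)^{k+1}|}{3}\ge2^{k-n}=\max_{i\le n}E_i\mathbf 1_P .
\]
(For $k\ge1$ use $2^{k+1}-1\ge3\cdot2^{k-1}$; for $k=0$ the fraction equals $1$.) Each $F_k$, $k<n$, contributes at least $2^{-k-1}2^{k-n}=\frac12|P|$ to the integrals, so
\begin{equation}\label{eq:nhalf}
\int_0^1|T\mathbf 1_P|\ge\frac n2|P|,\qquad\int_0^1\max_{i\le n}E_i\mathbf 1_P\ge\frac n2|P| .
\end{equation}

\begin{example}\label{ex:notUMD}
Index $2^n$ unit vectors $e_P$ of a sequence space by $P\in\mathcal D_n$.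

In $X=\ell^1$ take $f=\sum_P\mathbf 1_Pe_P$. Then $\|f(x)\|=1$ on $[0,1)$, while $\|Tf\|_{L^p(X)}\ge\|Tf\|_{L^1(X)}=\sum_P\int|T\mathbf 1_P|\ge n/2$.

In $X=c_0$ take $f=\sum_Pf_Pe_P$ with $f_P=\operatorname{sgn}T\mathbf 1_P$. Then $\|f(x)\|\le1$. Since $T$ is self-adjoint on $L^2[0,1)$, the value of $Tf_P$ on $P$ is $|P|^{-1}\int f_P\,T\mathbf 1_P\ge n/2$. Every $x$ lies in some $P$, so $\|Tf(x)\|\ge n/2$ on $[0,1)$.

Since $n$ is arbitrary, neither space is UMD.
\end{example}

In $\ell^1$ the transform is large because the maximal function is large. In $c_0$ the mechanism is different: on $P$ the $n$ scales of the chain of $P$ accumulate in the coordinate $P$, and the norm finds this coordinate at every point. We isolate two estimates, each excluding one mechanism.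

\subsection{Properties (S) and (M)}

\begin{definition}\label{def:sparse}
A \emph{sparse family} is a finite set $S$ of dyadic intervals together with pairwise disjoint measurable sets $F_Q\subset Q$, $Q\in S$, with $|F_Q|\ge\frac12|Q|$.
\end{definition}

The chain \eqref{eq:chain} is a sparse family. Sparseness allows a point to lie in many intervals of $S$, but each interval owns half of its measure.

Fix a real Banach lattice $X$ and $1<p<\infty$, $1<q<\infty$. We say that $X$ has \emph{property (S) with constant $K$} if for every disjoint system $e_1,\dots,e_N$, all sparse families $S_1,\dots,S_N$ and all numbers $\alpha_{Q,j}\ge0$ ($Q\in S_j$),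
\begin{equation}\tag{S}\label{eq:S}
\Big\|\Big(\Big(\sum_{Q\in S_j}\alpha_{Q,j}^q\mathbf 1_Q\Big)^{1/q}\Big)_j\Big\|_*\le K\Big\|\Big(\sup_{Q\in S_j}\alpha_{Q,j}\mathbf 1_Q\Big)_j\Big\|_* .
\end{equation}
Each coordinate has its own sparse family. We say that $X$ has \emph{property (M) with constant $L$} if for every disjoint system, every $n$ and all scalar $n$-step functions $f_1,\dots,f_N$,
\begin{equation}\tag{M}\label{eq:M}
\Big\|\Big(\max_{0\le k\le n}E_k|f_j|\Big)_j\Big\|_*\le L\,\|(f_j)_j\|_* .
\end{equation}

\begin{proposition}\label{prop:core}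
Let $X$ be a real Banach lattice with property (S) with constant $K$ and property (M) with constant $L$. Put $m=\lfloor q\rfloor+1$ and
\[
B_q=\Big(\sum_{i\ge0}\binom{i+m-1}{m-1}^{-1/(q-1)}\Big)^{1-1/q}.
\]
Then $B_q<\infty$, and $\|T_\eta f\|_{L^p([0,1);X)}\le41B_qK^mL\,\|f\|_{L^p([0,1);X)}$ for all $n$, all $\eta\in\{\pm1\}^{n+1}$ and all $X$-valued $n$-step functions $f$.
\end{proposition}

The simplest test of (S) uses chains with constant coefficients.

\begin{lemma}\label{lem:chain}
Assume (S) with constant $K$. If $(e_P)_{P\in\mathcal D_n}$ is a disjoint system with $\|e_P\|\ge\delta$ for all $P$, then $\delta(n+1)^{1/q}\le K\|\sum_Pe_P\|$.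
\end{lemma}

\begin{proof}
Let $S_P$ be the chain of $P$ and $\alpha_{Q,P}=1$. Every coordinate on the right of \eqref{eq:S} is $\mathbf 1_{[0,1)}$, so the right side is $K\|\sum_Pe_P\|$. On the left, at a point $x\in P$ the $P$-coordinate is $(n+1)^{1/q}$, so the vector at $x$ dominates $(n+1)^{1/q}e_P$ and has norm at least $\delta(n+1)^{1/q}$.
\end{proof}

\begin{example}\label{ex:SM}
Neither hypothesis of Proposition~\ref{prop:core} can be dropped, since each of the spaces in Example~\ref{ex:notUMD} satisfies exactly one of them.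

The space $c_0$ fails (S) by Lemma~\ref{lem:chain}, applied to unit vectors. It has (M) with $L=p'$: each coordinate of $E_k|f|(x)$ is at most $E_k\|f(\cdot)\|(x)$, and Fact~D applies to the scalar function $\|f(\cdot)\|$.

The space $\ell^1$ fails (M), by the second inequality in \eqref{eq:nhalf} summed over $P$. It has (S) with $K=2p$, even with the $\ell^1$ sum on the left. Here $\|\sum_jc_je_j\|=\sum_j|c_j|\|e_j\|$, and we absorb $\|e_j\|$ into $\alpha_{Q,j}$. For $0\le g\in L^{p'}[0,1)$ let $g^*=\max_{k\le n}E_kg$, where $n$ is the largest level that occurs. Then $\langle g\rangle_Q\le g^*$ on $Q$, and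
\[
\int g\sum_{j,Q}\alpha_{Q,j}\mathbf 1_Q=\sum_{j,Q}\alpha_{Q,j}\langle g\rangle_Q|Q|\le2\sum_{j,Q}\alpha_{Q,j}\int_{F_{Q,j}}g^*\le2\int g^*\sum_j\sup_{Q\in S_j}\alpha_{Q,j}\mathbf 1_Q ,
\]
where the last step uses that the $F_{Q,j}\subset Q$ are disjoint for fixed $j$. H\"older's inequality and $\|g^*\|_{p'}\le p\|g\|_{p'}$ finish the proof. The case $N=1$ shows that (S) holds for scalars.

The example $c_0$ also shows that $q<\infty$ is essential: for $q=\infty$, (S) would hold trivially with $K=1$.
\end{example}

\subsection{The main idea on a chain}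
In a signed sum over scales the contributions may all point the same way, as they do in $c_0$. To bound $T_\eta$ we thus need (S) with the $\ell^1$ sum $\sum_Q\alpha_{Q,j}\mathbf 1_Q$ on the left, which can be far larger than the $\ell^q$ sum. In the setting of Lemma~\ref{lem:chain} the target is $\delta(n+1)\le K'\|\sum_Pe_P\|$, and (S) gave only the power $(n+1)^{1/q}$.

The remedy is that the left side of \eqref{eq:S} has the form of a right side. For $\alpha=1$ the $P$-coordinate on the left equals $(k+1)^{1/q}$ on $F_k$; this is the function $\sup_k\alpha'_{Q_k}\mathbf 1_{Q_k}$ for the new coefficients $\alpha'_{Q_k}=(k+1)^{1/q}$. Apply (S) to $\alpha'$. Its right side is at most $K\cdot K\|\sum_Pe_P\|$, and the $P$-coordinate of its left side equals $(1+2+\dots+(k+1))^{1/q}=\binom{k+2}2^{1/q}$ on $F_k$. Continuing, and using $\sum_{i=0}^k\binom{i+l}{l}=\binom{k+l+1}{l+1}$, after $m$ applications the $P$-coordinate on $P$ is $\binom{n+m}{m}^{1/q}\ge((n+1)^m/m!)^{1/q}$. For $m\ge q$ we obtain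
\[
\delta(n+1)\le(m!)^{1/q}K^m\Big\|\sum_Pe_P\Big\| .
\]
Each application costs a factor $K$ and gains a factor of order $n^{1/q}$, and about $q$ applications recover the whole $\ell^1$ sum. This is why the size of $q$ affects only the constants. Section~\ref{sec:iter} does the same for arbitrary coefficients.

\section{From variation to properties (S) and (M)}\label{sec:signs}

To derive (S) from \eqref{eq:H2} we need a test function whose modulus is at most $\sup_Q\alpha_Q\mathbf 1_Q$ and whose differences $\Delta_k$ have size $\alpha_Q$ on all of $Q$ for each $Q\in S$ of level $k$. A single interval suggests $\alpha_Q\mathbf 1_{F_Q}$. Let $x\in Q\in\mathcal D_k$ and $F\subset Q$ with $|F|\ge\frac12|Q|$. Every $y\in Q$ has $|x-y|<2^{-k}$, so both averaging intervals contain $F$ and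
\begin{equation}\label{eq:single}
\Delta_k\mathbf 1_F(x)=\frac{|F|}{4|Q|}-\frac{|F|}{2|Q|}\le-\frac18,\qquad(E_k-E_{k-1})\mathbf 1_F(x)=\frac{|F|}{|Q|}-\frac{|F|}{2|Q|}\ge\frac14,
\end{equation}
the second formula for $k\ge1$. The difficulty is that the pieces from different intervals can cancel: for a chain with $\alpha=1$, the sum $\sum_k\mathbf 1_{F_k}$ is $\mathbf 1_{[0,1)}$, which $E_k-E_{k-1}$ annihilates. Random signs destroy the cancellation and, because the $F_Q$ are disjoint, do not change the modulus.

\begin{lemma}\label{lem:signs}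
Let $S$ be a sparse family with levels at most $n$, let $\alpha_Q\ge0$, and let $(\varepsilon_Q)$ be independent random signs, each equal to $\pm1$ with probability $\frac12$, indexed by the dyadic intervals of level at most $n$. Put $f_\varepsilon=\sum_{Q\in S}\varepsilon_Q\alpha_Q\mathbf 1_{F_Q}$. Then $|f_\varepsilon|\le\sup_{Q\in S}\alpha_Q\mathbf 1_Q$, and pointwise
\begin{align}
\Big(\sum_{Q\in S}\alpha_Q^q\mathbf 1_Q\Big)^{1/q}&\le8\,\mathbb E\Big(\sum_{k=0}^n|\Delta_kf_\varepsilon|^q\Big)^{1/q},\label{eq:signsA}\\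
\Big(\sum_{Q\in S,\ Q\ne[0,1)}\alpha_Q^q\mathbf 1_Q\Big)^{1/q}&\le4\,\mathbb E\Big(\sum_{k=1}^n|(E_k-E_{k-1})f_\varepsilon|^q\Big)^{1/q}.\label{eq:signsE}
\end{align}
\end{lemma}

\begin{proof}
A point lies in at most one $F_Q$, and there $|f_\varepsilon|=\alpha_Q$ with $F_Q\subset Q$; this gives the bound on $|f_\varepsilon|$. Let $x\in Q\in S$ with $Q$ of level $k$. We have $\Delta_kf_\varepsilon(x)=\sum_{Q'\in S}\varepsilon_{Q'}\alpha_{Q'}\Delta_k\mathbf 1_{F_{Q'}}(x)$ and $\mathbb E\,\varepsilon_Q\varepsilon_{Q'}=0$ for $Q'\ne Q$, so by \eqref{eq:single}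
\[
\mathbb E|\Delta_kf_\varepsilon(x)|\ge\big|\mathbb E\,\varepsilon_Q\Delta_kf_\varepsilon(x)\big|=\alpha_Q|\Delta_k\mathbf 1_{F_Q}(x)|\ge\alpha_Q/8 .
\]
The intervals of $S$ containing $x$ have distinct levels. Hence the left side of \eqref{eq:signsA} at $x$ is at most $8(\sum_{k=0}^n(\mathbb E|\Delta_kf_\varepsilon(x)|)^q)^{1/q}$, and the triangle inequality in $\ell^q$ for the finite average $\mathbb E$ bounds this by the right side. Replacing $\Delta_k$ by $E_k-E_{k-1}$, the levels $0,\dots,n$ by $1,\dots,n$, and $\frac18$ by $\frac14$ gives \eqref{eq:signsE}.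
\end{proof}

\begin{lemma}\label{lem:verify}
Let $X$ be a real Banach lattice.
\begin{enumerate}
\item[(a)] \eqref{eq:H2} implies (S) with $K=8C$, and \eqref{eq:H1} implies (M) with $L=2(1+C)$.
\item[(b)] The hypothesis of Theorem~\ref{thm:mart} implies (S) with $K=4C+1$ and (M) with $L=1+C$.
\end{enumerate}
\end{lemma}

\begin{proof}
For (S), let $n$ bound all levels in $S_1,\dots,S_N$, let $f_{\varepsilon,j}$ be the function of Lemma~\ref{lem:signs} for $S_j$ and $(\alpha_{Q,j})_Q$, and let $R=\|(\sup_{Q\in S_j}\alpha_{Q,j}\mathbf 1_Q)_j\|_*$. By monotonicity $\|(f_{\varepsilon,j})_j\|_*\le R$ for every $\varepsilon$.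

(a) Put $G_{\varepsilon,j}=(\sum_{k=0}^n|\Delta_kf_{\varepsilon,j}|^q)^{1/q}$. Since the calculus is coordinatewise, \eqref{eq:H2} with $\Gamma=\{0,\dots,n\}$, applied to $\sum_jf_{\varepsilon,j}e_j$, says $\|(G_{\varepsilon,j})_j\|_*\le CR$. By \eqref{eq:signsA}, monotonicity and the triangle inequality, the left side of \eqref{eq:S} is at most
\[
8\|(\mathbb E\,G_{\varepsilon,j})_j\|_*\le8\,\mathbb E\|(G_{\varepsilon,j})_j\|_*\le8CR .
\]
For (M), let $x\in Q\in\mathcal D_k$. As $Q\subset(x-2^{-k},x+2^{-k})$, we get $E_k|f_j|(x)=\langle|f_j|\rangle_Q\le2A_{2^{-k}}|f_j|(x)$. Apply \eqref{eq:H1} to $|f|=\sum_j|f_j|e_j$ with $J=\{2^{-k}:0\le k\le n\}$.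

(b) The sequence $k_i=i$ shows $(\sum_{k=1}^n|(E_k-E_{k-1})f|^q)^{1/q}\le\mathcal V^{\mathrm{dy}}_{q,n}f$. So the argument in (a), with \eqref{eq:signsE}, bounds by $4CR$ the left side of \eqref{eq:S} with the intervals $Q=[0,1)$ removed. The removed term $\alpha_{[0,1),j}\mathbf 1_{[0,1)}$, if present, is at most $\sup_{Q\in S_j}\alpha_{Q,j}\mathbf 1_Q$, and $(a^q+b^q)^{1/q}\le a+b$; hence $K=4C+1$. For (M), with $|f|=\sum_j|f_j|e_j$ we have $E_k|f|\le E_0|f|+\big|E_0|f|-E_k|f|\big|\le E_0|f|+\mathcal V^{\mathrm{dy}}_{q,n}|f|$ for $k\le n$, and $E_0$ is a contraction.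
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:mart}, given Proposition~\ref{prop:core}]
Let $X$ be real. Under \eqref{eq:H1} and \eqref{eq:H2}, Lemma~\ref{lem:verify}(a) and Proposition~\ref{prop:core} bound all $T_\eta$ by $41B_q(8C)^m\cdot2(1+C)=c_qC^m(1+C)$ with $c_q=82\cdot8^mB_q$. Under the hypothesis of Theorem~\ref{thm:mart}, part (b) gives the bound $41B_q(4C+1)^m(1+C)$. In both cases $X$ is UMD by Fact~C; this is the only place where $1<p<\infty$ is used.

Let $X=X_{\mathbb R}+iX_{\mathbb R}$ be complex. The operators $A_t$ and $E_k$ preserve $X_{\mathbb R}$-valued functions, so the hypotheses hold for $X_{\mathbb R}$, and $X_{\mathbb R}$ is UMD with some constant $\beta$ for the exponent $p$. The real and imaginary parts of an $X$-valued martingale are $X_{\mathbb R}$-valued martingales, and $\|x\|,\|y\|\le\|x+iy\|\le\|x\|+\|y\|$. As the multipliers $\pm1$ are real, $X$ is UMD with constant $2\beta$.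
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
(a)$\Rightarrow$(b) is fact (i), the only step that uses $q>2$, and (b)$\Rightarrow$(c) is trivial. Assume (c), with uniform bound $C$. Then \eqref{eq:H1} follows from \eqref{eq:maxvar}. Given a finite $\Gamma\subset\{a,a+1,\dots,b\}$, let $J$ consist of $2^{1-a}>2^{-a}>\dots>2^{-b}$. The consecutive differences of the averages along this sequence are $\Delta_af,\dots,\Delta_bf$, so $(\sum_{k\in\Gamma}|\Delta_kf|^q)^{1/q}\le\mathcal V_{q,J}f$, and \eqref{eq:H2} holds. Theorem~\ref{thm:main} gives (a).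
\end{proof}

\section{From $\ell^q$ to $\ell^1$ by iteration}\label{sec:iter}

We turn to Proposition~\ref{prop:core}. The first step extends the iteration of Section~\ref{sec:model} to arbitrary coefficients. Repeated partial summation along a chain puts polynomially growing weights on the larger intervals, and H\"older's inequality converts these weights into the passage from $\ell^q$ to $\ell^1$.

\begin{lemma}\label{lem:iter}
The constant $B_q$ is finite. If $X$ has (S) with constant $K$, then for all $e_j$, $S_j$ and $\alpha_{Q,j}$ as in (S),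
\[
\Big\|\Big(\sum_{Q\in S_j}\alpha_{Q,j}\mathbf 1_Q\Big)_j\Big\|_*\le B_qK^m\Big\|\Big(\sup_{Q\in S_j}\alpha_{Q,j}\mathbf 1_Q\Big)_j\Big\|_* .
\]
\end{lemma}

\begin{proof}
We have $\binom{i+m-1}{m-1}=\frac{(i+1)\cdots(i+m-1)}{(m-1)!}\ge\frac{(i+1)^{m-1}}{(m-1)!}$, and $\frac{m-1}{q-1}>1$ because $m>q$. So the series defining $B_q$ converges.

Define $\alpha^{(0)}=\alpha$ and, for $Q\in S_j$,
\[
\alpha^{(l+1)}_{Q,j}=\Big(\sum_{Q'\in S_j,\ Q'\supseteq Q}\big(\alpha^{(l)}_{Q',j}\big)^q\Big)^{1/q},\qquad G^{(l)}_j=\sup_{Q\in S_j}\alpha^{(l)}_{Q,j}\mathbf 1_Q .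
\]
Fix $j$ and $x$, and let $Q_1\supsetneq\dots\supsetneq Q_r$ be the intervals of $S_j$ containing $x$ (if there are none, all functions below vanish at $x$). The members of $S_j$ containing $Q_h$ are exactly $Q_1,\dots,Q_h$. So $b^{(l)}_h=(\alpha^{(l)}_{Q_h,j})^q$ satisfies $b^{(l+1)}_h=b^{(l)}_1+\dots+b^{(l)}_h$, which is largest for $h=r$, and
\[
G_j^{(l+1)}(x)=\big(b^{(l+1)}_r\big)^{1/q}=\Big(\sum_{Q\in S_j}\big(\alpha^{(l)}_{Q,j}\big)^q\mathbf 1_Q(x)\Big)^{1/q}.
\]
Thus (S) for the coefficients $\alpha^{(l)}$ and the same sparse families reads $\|(G^{(l+1)}_j)_j\|_*\le K\|(G^{(l)}_j)_j\|_*$, and therefore $\|(G^{(m)}_j)_j\|_*\le K^m\|(G^{(0)}_j)_j\|_*$.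

It remains to show $\sum_{Q\in S_j}\alpha_{Q,j}\mathbf 1_Q\le B_qG_j^{(m)}$ pointwise. Let $a_h=\alpha_{Q_h,j}$. For $l\ge1$ and $1\le s\le r$,
\[
b^{(l)}_s=\sum_{h=1}^s\binom{s-h+l-1}{l-1}a_h^q .
\]
This is the definition for $l=1$, and summing over $s$ passes from $l$ to $l+1$ because $\sum_{i=0}^{v}\binom{i+l-1}{l-1}=\binom{v+l}{l}$. With $w_h=\binom{r-h+m-1}{m-1}$, H\"older's inequality gives
\[
\sum_{h=1}^ra_h=\sum_{h=1}^rw_h^{1/q}a_h\,w_h^{-1/q}\le\Big(\sum_hw_ha_h^q\Big)^{1/q}\Big(\sum_hw_h^{-1/(q-1)}\Big)^{1-1/q}\le B_qG^{(m)}_j(x).\qedhere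
\]
\end{proof}

\begin{remark}\label{rem:m}
The number $m=\lfloor q\rfloor+1$ is the least integer exceeding $q$, and fewer steps do not give the pointwise bound. Equality holds in H\"older's inequality for $a_h=w_h^{-1/(q-1)}$; with $l\le q$ steps the weights satisfy $\binom{i+l-1}{l-1}\le(i+1)^{l-1}\le(i+1)^{q-1}$, and the resulting series dominates the harmonic series. For $q=2$ three steps are used and $B_2^2=\sum_{i\ge0}\frac{2}{(i+1)(i+2)}=2$.
\end{remark}

\section{Sparse domination of scalar martingale transforms}\label{sec:dom}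

Properties (S) and (M) concern positive expressions, while $T_\eta$ is not positive. On the span of a disjoint system, however, $T_\eta$ acts coordinatewise and the norm is monotone, so a \emph{pointwise} bound for the scalar function $|T_\eta f|$ by a positive expression is all we need. For $f=\mathbf 1_P$ the formula for $T$ in Section~\ref{sec:model} shows $|T\mathbf 1_P|\le2\sum_i\langle\mathbf 1_P\rangle_{Q_i}\mathbf 1_{Q_i}$, a sum over the chain of $P$. In general the chain is replaced by a sparse family that depends on $f$; this is why (S) must allow a different family in each coordinate.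

In this section $n$ and $\eta$ are fixed, all functions are real $n$-step functions, and all dyadic intervals have level at most $n$. For $I$ of level $k<n$ with halves $I_-,I_+$ put $\eta_I=\eta_{k+1}$ and
\[
D_If=\langle f\rangle_{I_-}\mathbf 1_{I_-}+\langle f\rangle_{I_+}\mathbf 1_{I_+}-\langle f\rangle_I\mathbf 1_I=\tfrac12\big(\langle f\rangle_{I_-}-\langle f\rangle_{I_+}\big)(\mathbf 1_{I_-}-\mathbf 1_{I_+}).
\]
The second form shows $|D_If|\le\langle|f|\rangle_I\mathbf 1_I$. The letter $I$ always denotes an interval of level less than $n$. We have $(E_{k+1}-E_k)f=\sum_{I\in\mathcal D_k}D_If$, so $T_\eta f=\eta_0\langle f\rangle_{[0,1)}+T_{[0,1)}f$, where for $Q'\subseteq Q$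
\[
T_Qf=\sum_{I\subseteq Q}\eta_ID_If,\qquad T_{Q,Q'}f=\sum_{Q'\subsetneq I\subseteq Q}\eta_ID_If .
\]
The truncation $T_{Q,Q'}f$ is constant on $Q'$, since $Q'$ lies in a half of each $I$ in the sum; it is $0$ if $Q'=Q$; and $T_Qf(x)=T_{Q,P}f(x)$ if $x\in P\in\mathcal D_n$, $P\subseteq Q$.

The sparse family is built by stopping when an average or a truncation becomes large compared with $\langle|f|\rangle_Q$. To see that the stopping intervals cover at most half of $Q$ we need two weak type bounds.

\begin{lemma}\label{lem:weak}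
Let $Q$ be dyadic, $a=\langle|f|\rangle_Q$ and $\lambda>0$. Let $\Omega_\lambda$ be the union of all $Q'\subsetneq Q$ with $\langle|f|\rangle_{Q'}>\lambda$, and $U_\lambda$ the union of all $Q'\subsetneq Q$ with $|T_{Q,Q'}f|>\lambda$ on $Q'$. Then $|\Omega_\lambda|\le a|Q|/\lambda$ and $|U_\lambda|\le9a|Q|/\lambda$.
\end{lemma}

\begin{proof}
Let $\mathcal R$ be the set of maximal $R\subsetneq Q$ with $\langle|f|\rangle_R>\lambda$. They are disjoint with union $\Omega=\Omega_\lambda$, so $|\Omega|\le\sum_R\lambda^{-1}\int_R|f|\le a|Q|/\lambda$.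

The bound for $U_\lambda$ is trivial if $\lambda\le a$ or if $Q$ has level $n$. Otherwise we split $f$ on $Q$ into a bounded part, handled in $L^2$, and a part that the truncations do not see off $\Omega$: let $h=f$ on $Q\setminus\Omega$, $h=\langle f\rangle_R$ on $R\in\mathcal R$, and $b=f-h$.

\emph{The part $h$.} If $x\in Q\setminus\Omega$ and $x\in P\in\mathcal D_n$, then $P\subsetneq Q$ and $P\not\subseteq\Omega$, so $|h(x)|=\langle|f|\rangle_P\le\lambda$. On $R\in\mathcal R$ with parent $\hat R$, we have $\langle|f|\rangle_{\hat R}\le\lambda$ by maximality, or because $a<\lambda$ if $\hat R=Q$; so $|h|\le\langle|f|\rangle_R\le2\langle|f|\rangle_{\hat R}\le2\lambda$. Also $\int_Q|h|\le\int_Q|f|=a|Q|$. Hence $\int_Qh^2\le2\lambda a|Q|$.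

\emph{The part $b$.} Let $I\subseteq Q$ be contained in no $R\in\mathcal R$. A half of $I$ cannot be strictly contained in $R$, for then $I\subseteq R$; so each half contains $R$ or is disjoint from it. Since $b$ vanishes off $\Omega$ and has integral $0$ on each $R$, its integral over each half of $I$ is $0$, and $D_Ib=0$. If $x\in Q'\setminus\Omega$, every $I\supsetneq Q'$ contains $x$ and so lies in no $R$; therefore $T_{Q,Q'}f(x)=T_{Q,Q'}h(x)$.

Let $k_0$ be the level of $Q$, and for $k_0\le k\le n$ let $M_k$ be the sum of $\eta_ID_Ih$ over $I\subseteq Q$ of level less than $k$. This is a martingale on $Q$, and $M_k(x)=T_{Q,Q'}h(x)$ for $x\in Q'\in\mathcal D_k$. The functions $D_Ih$, $I\subseteq Q$, are orthogonal with sum $h-\langle h\rangle_Q$ on $Q$. By Fact~D with $r=2$,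
\[
\int_Q\max_k|M_k|^2\le4\int_Q|M_n|^2=4\sum_{I\subseteq Q}\int|D_Ih|^2\le4\int_Qh^2\le8\lambda a|Q| .
\]
As $U_\lambda\setminus\Omega\subseteq\{\max_k|M_k|>\lambda\}$, Chebyshev's inequality gives $|U_\lambda|\le|\Omega|+8a|Q|/\lambda$.
\end{proof}

\begin{lemma}\label{lem:dom}
For every real $n$-step function $f$ and every $\eta\in\{\pm1\}^{n+1}$ there is a sparse family $S$ with levels at most $n$ such that $|T_\eta f|\le41\sum_{Q\in S}\langle|f|\rangle_Q\mathbf 1_Q$ on $[0,1)$.
\end{lemma}

\begin{proof}
Write $a_Q=\langle|f|\rangle_Q$. Call $Q'\subsetneq Q$ \emph{bad for $Q$} if $a_{Q'}>4a_Q$ or $|T_{Q,Q'}f|>36a_Q$ on $Q'$, and let $\mathcal B(Q)$ be the set of maximal bad intervals; they are pairwise disjoint. Put $F_Q=Q\setminus\bigcup\mathcal B(Q)$. If $a_Q=0$, then $f=0$ on $Q$ and nothing is bad. If $a_Q>0$, Lemma~\ref{lem:weak} gives $|\bigcup\mathcal B(Q)|\le\frac14|Q|+\frac9{36}|Q|$. In both cases $|F_Q|\ge\frac12|Q|$. We claim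
\begin{align}
|T_Qf(x)|&\le36a_Q&&\text{for }x\in F_Q,\label{eq:good}\\
|T_Qf(x)|&\le40a_Q+|T_{Q'}f(x)|&&\text{for }x\in Q'\in\mathcal B(Q).\label{eq:bad}
\end{align}
For \eqref{eq:good}, let $x\in P\in\mathcal D_n$. Then $P=Q$ or $P$ is not bad, and either way $|T_Qf(x)|=|T_{Q,P}f(x)|\le36a_Q$. For \eqref{eq:bad}, let $\hat Q\subseteq Q$ be the parent of $Q'$. It equals $Q$ or is not bad, by maximality, so $a_{\hat Q}\le4a_Q$ and $|T_{Q,\hat Q}f(x)|\le36a_Q$. An interval $I\subseteq Q$ containing $x$ strictly contains $\hat Q$, equals $\hat Q$, or lies in $Q'$. Hence $T_Qf(x)=T_{Q,\hat Q}f(x)+\eta_{\hat Q}D_{\hat Q}f(x)+T_{Q'}f(x)$, and $|D_{\hat Q}f(x)|\le a_{\hat Q}\le4a_Q$.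

Let $S^0=\{[0,1)\}$, $S^{i+1}=\bigcup_{Q\in S^i}\mathcal B(Q)$ and $S=\bigcup_iS^i$, a finite set. By induction the intervals of each $S^i$ are pairwise disjoint. Fix $x\in[0,1)$. If $x\in Q'\in S^{i+1}$, then $Q'\in\mathcal B(Q)$ for some $Q\in S^i$, and this $Q$ is the unique member of $S^i$ containing $x$. So the members of $S$ containing $x$ form a chain $Q^0\supsetneq\dots\supsetneq Q^r$ with $Q^0=[0,1)$, $Q^{i+1}\in\mathcal B(Q^i)$, and $x\in F_{Q^i}$ exactly for $i=r$. Thus the sets $F_Q$, $Q\in S$, are disjoint and $S$ is sparse. Applying \eqref{eq:bad} to $Q^0,\dots,Q^{r-1}$ and \eqref{eq:good} to $Q^r$ gives $|T_{[0,1)}f(x)|\le40\sum_ia_{Q^i}$. Adding $|\eta_0\langle f\rangle_{[0,1)}|\le a_{Q^0}$ completes the proof.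
\end{proof}

\section{Proof of Proposition~\ref{prop:core}}\label{sec:core}

Let $\beta=41B_qK^mL$, which is finite by Lemma~\ref{lem:iter}. Fix $n$ and $\eta$, and write $T=T_\eta$ and $L^p(X)=L^p([0,1);X)$.

\subsection{Values in the span of a disjoint system}
Let $f=\sum_jf_je_j$ with real $n$-step functions $f_j$. Let $S_j$ be the family given by Lemma~\ref{lem:dom} for $f_j$, and $\alpha_{Q,j}=\langle|f_j|\rangle_Q$. For $Q\in\mathcal D_k$ we have $\alpha_{Q,j}\mathbf 1_Q\le E_k|f_j|$. Since $Tf=\sum_j(Tf_j)e_j$, monotonicity, Lemma~\ref{lem:dom}, Lemma~\ref{lem:iter} and (M) give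
\begin{equation}\label{eq:caseA}
\begin{aligned}
\|Tf\|_{L^p(X)}&\le41\Big\|\Big(\sum_{Q\in S_j}\alpha_{Q,j}\mathbf 1_Q\Big)_j\Big\|_*\le41B_qK^m\Big\|\Big(\sup_{Q\in S_j}\alpha_{Q,j}\mathbf 1_Q\Big)_j\Big\|_*\\
&\le41B_qK^m\Big\|\Big(\max_{k\le n}E_k|f_j|\Big)_j\Big\|_*\le\beta\|f\|_{L^p(X)} .
\end{aligned}
\end{equation}

\subsection{Dedekind completeness}
To pass to a general $f$ we approximate its finitely many values from the span of one disjoint system. This is not possible in every Banach lattice. In $C[0,1]$, if an element of such a span is within distance less than $1$ of the constant $1$, then the disjoint open sets $\{e_j>0\}$ cover $[0,1]$, so $N=1$ by connectedness, and a one-dimensional span cannot approximate both $1$ and $s\mapsto s$. Property (S) excludes such lattices.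

\begin{lemma}\label{lem:dedekind}
A real Banach lattice with property (S) is Dedekind complete.
\end{lemma}

\begin{proof}
We verify the hypothesis of Fact~A. If it fails, then after passing to a subsequence there are pairwise disjoint $0\le e_i\le u$ with $\|e_i\|\ge\delta>0$ for all $i$. The sum of any $2^n$ of them is their supremum, hence at most $u$. Lemma~\ref{lem:chain} gives $\delta(n+1)^{1/q}\le K\|u\|$ for every $n$, which is absurd.
\end{proof}

\subsection{General values}
Let $f$ be an $X$-valued $n$-step function with value $x_P$ on $P\in\mathcal D_n$. Put $u=\sum_P|x_P|$; if $u=0$ there is nothing to prove. Let $\delta>0$. By Lemma~\ref{lem:dedekind} and Fact~B, for each $P$ there are a partition $\pi_P$ of $u$ and $x'_P\in\operatorname{span}\pi_P$ with $|x_P-x'_P|\le\delta u$.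

Two partitions $(p_s)$ and $(p'_t)$ of $u$ have a common refinement. Indeed, the elements $p_s\wedge p'_t$ are positive and pairwise disjoint, since two of them with different indices lie below disjoint elements, and by distributivity
\[
p_s=p_s\wedge u=p_s\wedge\bigvee_tp'_t=\bigvee_t(p_s\wedge p'_t)=\sum_tp_s\wedge p'_t .
\]
Exchanging the roles gives $p'_t=\sum_sp_s\wedge p'_t$. So $(p_s\wedge p'_t)_{s,t}$ is a partition of $u$ whose span contains both given partitions. By induction there is one partition of $u$ whose span contains every $\pi_P$. Its nonzero members form a disjoint system $e_1,\dots,e_N$ whose span contains every $x'_P$.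

Let $f'=\sum_Px'_P\mathbf 1_P$. Then \eqref{eq:caseA} applies to $f'$, and $\|f-f'\|_{L^p(X)}\le\delta\|u\|$. Each $E_k$ is a contraction on $L^p(X)$, so $T$ has norm at most $2n+1$, and
\[
\|Tf\|_{L^p(X)}\le\beta\|f'\|_{L^p(X)}+(2n+1)\delta\|u\|\le\beta\|f\|_{L^p(X)}+(\beta+2n+1)\delta\|u\| .
\]
Letting $\delta\to0$ with $n$ fixed gives $\|Tf\|_{L^p(X)}\le\beta\|f\|_{L^p(X)}$. This proves Proposition~\ref{prop:core}, and with it Theorems~\ref{thm:equiv}, \ref{thm:main} and~\ref{thm:mart}. \qed

\begin{thebibliography}{9}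

\bibitem{AB} Aliprantis and Burkinshaw, \emph{Positive Operators}.

\bibitem{Hong} Guixiang Hong, Banach lattice-valued $q$-variation and convexity, arXiv:1410.1575 (2014).

\bibitem{HNVW} Hyt\"onen, van Neerven, Veraar and Weis, \emph{Analysis in Banach Spaces I}.

\bibitem{MN} Meyer-Nieberg, \emph{Banach Lattices}.

\end{thebibliography}
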